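# Counting real inflection on a Legendre cubic with a quadratic form on its cuts

## 1. A quadratic form carried by the cuts of $\sqrt f$

Let $e_1<e_2<e_3$ be real numbers and $f(x)=(x-e_1)(x-e_2)(x-e_3)$. Then $f>0$ exactly on $(e_1,e_2)\cup(e_3,\infty)$ and $f<0$ exactly on
$$S=(-\infty,e_1)\cup(e_2,e_3).$$
We call the two components of $S$ the cuts. Define a sign on them:
$$\sigma=+1\ \text{ on }(e_2,e_3),\qquad \sigma=-1\ \text{ on }(-\infty,e_1).$$

Fix integers $\mu\ge1$ and $k\ge0$, put $N=k+\mu+1$ in all cases, and choose $n$ and $\epsilon$ as follows: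

* **Case I**, $k\ge\mu$: $n=\mu$ and $\epsilon=+1$.
* **Case II**, $k\le\mu-1$: $n=k+1$ and $\epsilon=-1$.

Let $V$ be the $n$-dimensional space of real polynomials of degree at most $n-1$, with some fixed norm. For each $x$ with $f(x)>0$ consider the quadratic form on $V$
$$H_x(q)=\int_S q(s)^2\,\sigma(s)\,|f(s)|^{\epsilon/2}\,(s-x)^{-N}\,ds. \tag{1}$$
Write $H(x)$ for its matrix in the basis $1,s,\dots,s^{n-1}$; its entries are $H(x)_{ab}=\int_S s^{a+b}\sigma|f|^{\epsilon/2}(s-x)^{-N}ds$ with $0\le a,b\le n-1$.

The integral converges. Near each $e_i$ the factor $|f|^{\pm1/2}$ is integrable, and $s-x$ stays away from $0$ on $S$. At $-\infty$ the integrand is $O(|s|^{2(n-1)+3\epsilon/2-N})$, and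
$$2(n-1)+\tfrac{3\epsilon}2-N<-1. \tag{2}$$
Indeed the left side is $\mu-k-\frac32\le-\frac32$ in Case I and $k-\mu-\frac52\le-\frac72$ in Case II. We shall also need the companion inequality at the points $e_i$:
$$2(n-1)+\tfrac{\epsilon}2-N\le-1. \tag{3}$$
Here the left side is $\mu-k-\frac52\le-\frac52$ in Case I and $k-\mu-\frac32\le-\frac52$ in Case II.

**What the form is for.** We want to count the real zeros of certain determinants of derivatives of $\sqrt f$. We shall prove that such a determinant equals $\det H(x)$ up to a factor with no zeros. A quadratic form has more structure than its determinant: it has a signature. If a family of forms is definite, its determinant has no zeros. If the family increases strictly with $x$, each zero of the determinant records negative eigenvalues turning positive, and the number of zeros is the number of negative eigenvalues lost between the two ends. So a count of zeros becomes a comparison of signatures at the ends of intervals.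

**Example.** Let $\mu=1$ and $k\ge1$. Then $n=1$, $V$ is the line of constants, and $H_x(1)=\int_S\sigma|f|^{1/2}(s-x)^{-k-2}ds$. Take $x\in(e_1,e_2)$ and $k$ odd. Then $s-x$ has the sign of $\sigma(s)$ on each cut and the exponent is odd, so the integrand is positive and $H_x(1)>0$. Lemma 1 below gives $H_x(1)=\frac{\pi}{(k+1)!}D^{k+1}\sqrt f$, up to the choice of the branch. Hence the derivatives of $\sqrt f$ of even order $k+1\geq 2$ have no zero on $(e_1,e_2)$.

## 2. Inflection polynomials and the asserted count

Let $\lambda\in\mathbb R\setminus\{0,1\}$, let $f(x)=x(x-1)(x-\lambda)$, and let $E_\lambda$ be the elliptic curve $y^2=f(x)$ in Legendre form. Thus $\{e_1,e_2,e_3\}=\{0,1,\lambda\}$. Write $D=\frac{d}{dx}$ and regard $y$ as a function of $x$ with $y^2=f$, so that $Dy=\frac{Df}{2y}$.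

**Wronskians.** The Wronskian of $h_1,\dots,h_l$ is $W(h_1,\dots,h_l)=\det(D^jh_i)_{1\le i\le l,\,0\le j\le l-1}$. By linear algebra it vanishes at a point exactly when some nontrivial linear combination of the $h_i$ vanishes there to order at least $l$. For the span of $1,x,y$ this says that a line meets the curve with multiplicity at least $3$: the point is a flex.

We consider the functions $1,x,\dots,x^k,\,y,yx,\dots,yx^{\mu-1}$ on $E_\lambda$. The derivatives of $1,\dots,x^k$ form a triangular block with diagonal $0!,1!,\dots,k!$ and vanish from order $k+1$ on. Hence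
$$W(1,\dots,x^k,y,\dots,x^{\mu-1}y)=\Big(\prod_{r=0}^k r!\Big)\det M(\mu,k),\qquad M(\mu,k)=\big(D^j(x^iy)\big)_{0\le i\le\mu-1,\ k+1\le j\le k+\mu}.$$

**Definition.** The inflection polynomial $P_{\mu,k}$ is defined by
$$\det M(\mu,k)=(f^{-(k+1)}y)^{\mu}\,P_{\mu,k}(x). \tag{4}$$
It is a polynomial in $x$ and $\lambda$, with $\deg_xP_{\mu,k}=2\mu(k+1)$ and $\deg_\lambda P_{\mu,k}=\mu(k+1)$. For example $Dy=\frac{Df}{2y}=f^{-1}y\cdot\frac12Df$, so $P_{1,0}=\frac12Df$.

**The assertion to be decided.** It comes from Ethan Cotterill and Cristhian Garay López, "Inflection divisors of linear series on an elliptic curve", arXiv:1903.03222 (2019). Let $\mu\ge1$ and $k\ge\mu+1$. Then for every fixed real $\lambda\ne0,1$, the polynomial $P_{\mu,k}$ has precisely $\mu$ real roots $\gamma$ with $f(\gamma)>0$ if $k-\mu$ is even, and precisely $2\mu$ if $k-\mu$ is odd.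

The assertion is true. We work with arbitrary real $e_1<e_2<e_3$ and write
$$\Delta_{\mu,k}(x)=\det\big(D^j(x^iy)\big)_{0\le i\le\mu-1,\ k+1\le j\le k+\mu},\qquad y^2=f.$$
Replacing $y$ by $-y$ multiplies $\Delta_{\mu,k}$ by $(-1)^\mu$, so the branch of $y$ chosen on each interval does not matter. On $\{f>0\}$ the factor $(f^{-(k+1)}y)^\mu$ is analytic without zeros. By (4), $\Delta_{\mu,k}$ and $P_{\mu,k}$ therefore have the same zeros there, with the same multiplicities.

**Theorem A.** If $k\ge\mu\ge1$, all zeros of $\Delta_{\mu,k}$ on $\{f>0\}$ are simple. There are exactly $\mu$ of them on $(e_3,\infty)$. On $(e_1,e_2)$ there are none if $k-\mu$ is even and exactly $\mu$ if $k-\mu$ is odd. Hence $P_{\mu,k}$ has exactly $\mu$ (if $k-\mu$ is even) or $2\mu$ (if $k-\mu$ is odd) real roots $\gamma$ with $f(\gamma)>0$, all simple.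

**Theorem B.** If $0\le k\le\mu-1$, all zeros of $\Delta_{\mu,k}$ on $\{f>0\}$ are simple. There are exactly $k$ on $(e_3,\infty)$. On $(e_1,e_2)$ there are none if $k-\mu$ is even and exactly $k+1$ if $k-\mu$ is odd. The total is $k$, resp. $2k+1$, which is never $\mu$, resp. $2\mu$. Hence the asserted count holds if and only if $k\ge\mu$.

**Theorem C.** For all $\mu\ge1$, $k\ge0$ and real $\lambda\ne0,1$: $P_{\mu,k}(e_i)\ne0$, and $P_{\mu,k}$ has as many real roots with $f<0$ as with $f>0$. All real roots of $P_{\mu,k}$ are simple, and their number is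

* $2\mu$ ($k-\mu$ even) or $4\mu$ ($k-\mu$ odd), if $k\ge\mu$;
* $2k$ ($k-\mu$ even) or $4k+2$ ($k-\mu$ odd), if $k\le\mu-1$.

## 3. Small $\mu$ and $k$ by hand, and where endpoint signs stop helping

**$\mu=1$, $k=0$.** The polynomial $P_{1,0}=\frac12f'$ has one root in $(e_1,e_2)$ and one in $(e_2,e_3)$, and no others. So there is one root with $f>0$, as Theorem B says ($k-\mu=-1$ is odd and $2k+1=1$).

**$\mu=1$, $k=1$.** We compute $D^2y=\frac{2ff''-f'^2}{4f^{3/2}}$, so $P_{1,1}=\frac14g$ with $g=2ff''-f'^2$. Since $f'''=6$, we get $g'=2ff'''=12f$. At the roots of $f$ we have $g(e_i)=-f'(e_i)^2<0$, and the leading term of $g$ is $(12-9)x^4=3x^4$. On $(e_1,e_2)$, $g$ increases from one negative value to another, so it has no zero. On $(e_3,\infty)$ it increases from a negative value to $+\infty$, so it has exactly one zero. The count is $1=\mu$.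

**$\mu=1$, $k=2$.** This is the first case in the range of the assertion. Differentiating once more,
$$D^3y=\frac{g'f-\frac32gf'}{4f^{5/2}}=\frac38\,\frac{p}{f^{5/2}},\qquad p=8f^2-2ff'f''+f'^3,\qquad P_{1,2}=\tfrac38p .$$
Here $p(e_i)=f'(e_i)^3$ is positive, negative, positive for $i=1,2,3$, and the leading term of $p$ is $(8-36+27)x^6=-x^6$. So $p$ has at least one zero in each of $(e_1,e_2)$ and $(e_3,\infty)$. For $\lambda=-1$, that is $f=x^3-x$, substitution gives with $u=x^2$
$$p=-u^3+5u^2+5u-1=-(u+1)(u^2-6u+1),$$
so the real roots are $\pm1\pm\sqrt2$. Those with $f>0$ are $1-\sqrt2\in(-1,0)$ and $1+\sqrt2\in(1,\infty)$: two, as asserted.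

The natural plan is to continue like this: determine the signs at the ends of each interval, and prove monotonicity in between. Both halves run into trouble. Monotonicity fails already for $p$: with $\lambda=-1$ we get $p'=-2x(3x^4-10x^2-5)$, which changes sign on $(1,\infty)$ at $x^2=\frac{5+2\sqrt{10}}{3}$. And the signs of $P_{\mu,k}$ at the ends determine only the parity of the number of zeros counted with multiplicity, which is not enough once $\mu\ge2$.

**$\mu=2$, $k=2$.** Since $D^j(xy)=xD^jy+jD^{j-1}y$,
$$\Delta_{2,2}=y'''(xy''''+4y''')-y''''(xy'''+3y'')=4(y''')^2-3y''y''''.$$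
Insert $y''=\frac g4f^{-3/2}$, $y'''=\frac38pf^{-5/2}$ and $y''''=\frac38(p'f-\frac52pf')f^{-7/2}$. The result is $\Delta_{2,2}=f^{-5}P_{2,2}$ with $P_{2,2}=\frac9{64}Q$ and $Q=4p^2-2gp'f+5gpf'$. For $\lambda=-1$ we have
$$g=3u^2-6u-1,\quad p'f=-6u^4+26u^3-10u^2-10u,\quad pf'=-3u^4+16u^3+10u^2-8u+1,$$
and hence
$$Q=-5u^6+62u^5+105u^4-300u^3+125u^2-50u-1,\qquad u=x^2 .$$
On $0<u<1$ we have $62u^5+105u^4-300u^3\le167u^3-300u^3=-133u^3$. So $Q<-u(133u^2-125u+50)<0$, since the discriminant $125^2-4\cdot133\cdot50$ is negative. Hence there is no root in $(-1,0)$. For $u>1$ write $u=1+v$: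
$$Q=-5v^6+32v^5+340v^4+640v^3+400v^2-64 .$$
The coefficients change sign twice, so by Descartes' rule there are at most two roots $v>0$. Since $Q=1343>0$ at $v=1$, while $Q<0$ at $v=0$ and for large $v$, there are exactly two. This is the count $\mu=2$ of Theorem A. But $Q$ is negative at both ends of $(1,\infty)$, so the endpoint signs alone would have allowed no root at all.

The same example shows what to look for. Let $a_j=\frac{1}{j!}D^jy(x)$ be the Taylor coefficients of $y$ at $x$. Then
$$\Delta_{2,2}=4(6a_3)^2-3(2a_2)(24a_4)=144\,(a_3^2-a_2a_4)=-144\det\begin{pmatrix}a_4&a_3\\a_3&a_2\end{pmatrix}.$$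
This is a Hankel determinant: its entries depend only on the sum of row and column index. Hankel matrices arise as matrices of moments $\int s^{a+b}w(s)\,ds$, and these are matrices of quadratic forms $q\mapsto\int q^2w$. So the next step is to express Taylor coefficients of $y$ as moments.

## 4. Taylor coefficients of $f^{\pm1/2}$ as integrals over the cuts

This section proves the integral formula for $D^j(x^iy^{\pm1})$.

**Step 1. A branch of $\sqrt f$ off the cuts.** We need $\sqrt f$ to be holomorphic outside $\overline S$, and we need its boundary values. Let $\Omega=\mathbb C\setminus\overline S$ and let $Y(z)=\prod_i(z-e_i)^{1/2}$, with principal branches, on $\mathbb C\setminus(-\infty,e_3]$. Each factor with $z-e_i<0$ has boundary values $\pm i|z-e_i|^{1/2}$ from above and below.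

On $(e_1,e_2)$ two factors are negative, so both boundary values of $Y$ equal $(\pm i)^2|f|^{1/2}=-|f|^{1/2}$. They agree, so by Morera's theorem $Y$ extends holomorphically to $\Omega$. We have $Y^2=f$, and $Y$ is real and nonzero on $\{f>0\}$. On $(e_2,e_3)$ one factor is negative and $Y_\pm=\pm i|f|^{1/2}$. On $(-\infty,e_1)$ three factors are negative and $Y_\pm=(\pm i)^3|f|^{1/2}=\mp i|f|^{1/2}$. So $Y_\pm=\pm i\sigma|f|^{1/2}$ on $S$; this is where the sign $\sigma$ comes from. Taking reciprocals as well, for $\epsilon=\pm1$,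
$$(Y^\epsilon)_\pm=\pm i\,\epsilon\,\sigma\,|f|^{\epsilon/2}\quad\text{on }S. \tag{5}$$

**Lemma 1.** Let $\epsilon=\pm1$ and let $i,j\ge0$ be integers with $i+\frac{3\epsilon}2<j$. For $x\in\{f>0\}$,
$$D^j(x^iY^\epsilon)=\frac{\epsilon\,j!}{\pi}\int_S\sigma(s)\,s^i\,|f(s)|^{\epsilon/2}\,(s-x)^{-j-1}ds, \tag{6}$$
and the integral converges absolutely.

**Step 2. Proof of Lemma 1.** At $-\infty$ the integrand is $O(|s|^{i+3\epsilon/2-j-1})$ with exponent less than $-1$, and $|f|^{\pm1/2}$ is integrable near each $e_i$. This gives absolute convergence.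

Let $g(z)=z^iY(z)^\epsilon$. Take $R$ large and $r$ small, so that $|x|<R$, $|x-e_i|>r$, and the closed discs of radius $r$ about the $e_i$ are disjoint and lie in $|z|<R$. Let $U^+$ be the set of $z$ with $\operatorname{Im}z>0$, $|z|<R$ and $|z-e_i|>r$ for all $i$, and let $U^-$ be its mirror image in the lower half plane. On $U^\pm$ the function $g$ is holomorphic, and it is continuous up to the boundary if on $S$ we use $g_\pm$. For $z_0\in U^+$, Cauchy's formula and Cauchy's theorem give
$$g^{(j)}(z_0)=\frac{j!}{2\pi i}\int_{\partial U^+}\frac{g(z)\,dz}{(z-z_0)^{j+1}},\qquad 0=\frac{j!}{2\pi i}\int_{\partial U^-}\frac{g(z)\,dz}{(z-z_0)^{j+1}} .$$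
Add the two. Real segments are traversed from left to right in $\partial U^+$ and from right to left in $\partial U^-$. On segments inside $\{f>0\}$ the two contributions cancel, since $g$ is the same from both sides. On the cuts what remains is $\int(g_+-g_-)(s-z_0)^{-j-1}ds$. After the cancellation no part of the contour passes near $x$, so both sides are continuous in $z_0$ near $x$. Letting $z_0\to x$, we see that $\frac{2\pi i}{j!}g^{(j)}(x)$ is the sum of three parts.

* The part on $|z|=R$ is $O(R^{i+3\epsilon/2}\cdot R^{-j-1}\cdot R)=O(R^{i+3\epsilon/2-j})$ and tends to $0$ as $R\to\infty$.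
* The circles about the $e_i$ have length $2\pi r$, and $g=O(r^{\epsilon/2})$ on them. So they contribute $O(r^{1+\epsilon/2})$, which tends to $0$ as $r\to0$.
* The cuts contribute the integral of $(g_+-g_-)(s-x)^{-j-1}$ over $S\cap\{|s|<R\}$ minus the $r$-neighborhoods of the $e_i$. By (5), $g_+-g_-=2i\,\epsilon\,\sigma s^i|f|^{\epsilon/2}$.

Let $R\to\infty$ and $r\to0$. Since $\frac{j!}{2\pi i}\cdot2i\epsilon=\frac{\epsilon j!}\pi$, this is (6). $\square$

## 5. The Wronskian as a Gram determinant

**Lemma 2.** Let $n\ge1$, $m\ge0$, $\epsilon=\pm1$ with $n-1+\frac{3\epsilon}2<m+1$, and put $N=m+n+1$. On $\{f>0\}$,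
$$\det\big(D^j(x^iY^\epsilon)\big)_{0\le i\le n-1,\ m+1\le j\le m+n}=C\det H(x),\qquad H(x)_{ab}=\int_Ss^{a+b}\sigma|f|^{\epsilon/2}(s-x)^{-N}ds,$$
for $0\le a,b\le n-1$, with a constant $C\ne0$ independent of $x$.

**Step 3. Proof of Lemma 2: shift the monomials to the point of evaluation.** The purpose is to make the Hankel structure visible. Fix $x_0\in\{f>0\}$. Replacing the functions $x^i$ by $(x-x_0)^i$, with $x_0$ held constant, is a unipotent row operation with constant coefficients, so the determinant is unchanged. Every pair of indices satisfies $i+\frac{3\epsilon}2\le n-1+\frac{3\epsilon}2<m+1\le j$. So Lemma 1 applies to all monomials involved, and by linearity the new entry at $x=x_0$ is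
$$\frac{\epsilon j!}\pi\int_S\sigma|f|^{\epsilon/2}(s-x_0)^{i}(s-x_0)^{-j-1}ds .$$
Put $a=i$ and $b=m+n-j\in\{0,\dots,n-1\}$. Then $i-j-1=a+b-(m+n+1)=a+b-N$. Take the factor $\frac{\epsilon j!}\pi$ out of each column and reverse the order of the columns. The determinant becomes
$$C=(-1)^{n(n-1)/2}\Big(\frac\epsilon\pi\Big)^n\prod_{j=m+1}^{m+n}j!$$
times the determinant of the Gram matrix of the bilinear form $(p,q)\mapsto\int_Spq\,\sigma|f|^{\epsilon/2}(s-x_0)^{-N}ds$ in the basis $(s-x_0)^a$, $0\le a\le n-1$. This form is defined for all $p,q$ of degree at most $n-1$: convergence at $-\infty$ requires $2n-2+\frac{3\epsilon}2-N<-1$, which on inserting $N=m+n+1$ is exactly the hypothesis. The change of basis from $(s-x_0)^a$ to $s^a$ is unipotent and leaves the Gram determinant unchanged. The result is $C\det H(x_0)$, and $C$ does not involve $x_0$. $\square$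

For $\mu=k=2$ we have $n=m=2$, $\epsilon=1$ and $C=-\frac{3!\,4!}{\pi^2}$. Since $\pi a_j=\int_S\sigma|f|^{1/2}(s-x)^{-j-1}ds$ for $j\ge2$, the matrix in the shifted basis is $\pi\begin{pmatrix}a_4&a_3\\a_3&a_2\end{pmatrix}$. This recovers the formula $\Delta_{2,2}=-144(a_2a_4-a_3^2)$ of Section 3.

**Step 4. Case I.** For $k\ge\mu$ take $\epsilon=1$, $n=\mu$, $m=k$. The hypothesis of Lemma 2 reads $\mu+\frac12<k+1$, which holds, and $N=k+\mu+1$. So $\Delta_{\mu,k}=C\det H$ on $\{f>0\}$.

For $k\le\mu-1$ this choice breaks down: $\mu+\frac12<k+1$ fails and the integrals diverge at $-\infty$. For $\mu=1$, $k=0$, for instance, the formula for $Dy$ would involve $\int|s|^{3/2-2}ds$ near $-\infty$. The remedy is to exchange the roles of the two halves of the linear series.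

**Step 5. Case II, by duality.** The purpose is to replace $Y$ by $Y^{-1}$, which decays. By Section 2,
$$W(1,\dots,x^k,Y,\dots,x^{\mu-1}Y)=\Big(\prod_{r=0}^kr!\Big)\Delta_{\mu,k}.$$
Recall that $W(gh_1,\dots,gh_l)=g^lW(h_1,\dots,h_l)$. Indeed by the Leibniz rule the matrix $(D^j(gh_i))$ is $(D^jh_i)$ times a triangular matrix with all diagonal entries $g$. Taking out $g=Y$ from the $l=k+\mu+1$ functions, the left side is
$$Y^{k+\mu+1}\,W(Y^{-1},\dots,x^kY^{-1},1,\dots,x^{\mu-1}).$$
Move $1,\dots,x^{\mu-1}$ to the front, which costs a sign, and use the triangular block once more, now of size $\mu$. With a nonzero constant,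
$$\Delta_{\mu,k}=\text{const}\cdot Y^{k+\mu+1}\det\big(D^j(x^iY^{-1})\big)_{0\le i\le k,\ \mu\le j\le\mu+k}. \tag{7}$$
For $\mu=1$, $k=0$ this is the identity $DY=-Y^2D(Y^{-1})$. Now apply Lemma 2 with $\epsilon=-1$, $n=k+1$, $m=\mu-1$. The hypothesis reads $k-\frac32<\mu$, which holds, and again $N=k+\mu+1$.

In both cases the data $(n,\epsilon,N)$ are those of Section 1, and **on $\{f>0\}$ the zeros of $\Delta_{\mu,k}$ are the zeros of $\det H$, with the same multiplicities.**

## 6. Monotone families of forms and blow-up at the branch points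

We collect four facts about the forms $H_x$. Recall that the number of negative eigenvalues of a symmetric matrix is the largest dimension of a subspace on which its form is negative definite. In particular, if the form is negative definite on a subspace of dimension $d$ and positive definite on one of dimension $n-d$, it has exactly $d$ negative and $n-d$ positive eigenvalues.

**Step 6. Smoothness.** We want to differentiate (1) under the integral. If $K\subset\{f>0\}$ is compact, there is $\delta>0$ with $|s-x|\ge\delta(1+|s|)$ for $x\in K$, $s\in S$: the distance from $K$ to $S$ is positive, and $|s-x|\ge|s|-\max_K|x|$ for large $|s|$. For $p,q\in V$ and $l\ge0$, the $l$-th $x$-derivative of $pq\,\sigma|f|^{\epsilon/2}(s-x)^{-N}$ is a constant times $pq\,\sigma|f|^{\epsilon/2}(s-x)^{-N-l}$. For $x\in K$ it is therefore dominated by a constant times $(1+|s|)^{2n-2-N}|f|^{\epsilon/2}$, which is integrable on $S$ by (2). Hence $H_x$ is smooth in $x\in\{f>0\}$ and may be differentiated under the integral sign.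

**Lemma 3 (uniformity).** Let $Q_t$ be quadratic forms on a finite-dimensional space, nondecreasing as $t$ moves monotonically to an end of an interval, with $Q_t(q)\to\infty$ for each $q\ne0$. Let $B_t$ be quadratic forms with $|B_t(q)|\le C\|q\|^2$ near that end. Then $Q_t+B_t$ is positive definite for $t$ close to that end.

**Step 7. Proof of Lemma 3: compactness turns pointwise divergence into uniform divergence.** The sets $\{\|q\|=1,\ Q_t(q)\le C+1\}$ are compact, they shrink as $t$ moves to the end, and their intersection is empty. So they are empty for $t$ close to the end. For such $t$, close enough that the bound on $B_t$ holds, $Q_t+B_t>(C+1)-C=1$ on the unit sphere. $\square$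

Monotonicity is needed. The forms $Q_t(a,b)=t^3(b-a/t)^2$ on $\mathbb R^2$ tend to $\infty$ at every $(a,b)\ne0$ as $t\to\infty$, since $Q_t(a,0)=ta^2$ and $Q_t(a,b)\sim t^3b^2$ if $b\ne0$. Yet $Q_t(1,1/t)=0$ for all $t$.

**Lemma 4 (monotone families).** Let $G(x)$ be a smooth family of real symmetric $n\times n$ matrices on an open interval $J$ with $G'(x)$ positive definite. Suppose that near the left (right) end of $J$, $G$ is nonsingular with $\nu_-$ (resp. $\nu_-'$) negative eigenvalues. Then $\det G$ has exactly $\nu_--\nu_-'$ zeros on $J$ counted with multiplicity, and the multiplicity of a zero $x_0$ is $\dim\ker G(x_0)$.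

For example, $G(x)=\operatorname{diag}(x,x-1)$ on $\mathbb R$ has two negative eigenvalues on the far left and none on the far right, and its determinant has two zeros.

**Step 8. Proof of Lemma 4: compare order of vanishing and loss of negative eigenvalues.** Let $d=\dim\ker G(x_0)\ge1$ and $h=x-x_0$. Choose an orthonormal basis with $G(x_0)=\operatorname{diag}(0_d,G_1)$ and $G_1$ invertible, and let $K$ be the upper left $d\times d$ block of $G'(x_0)$. As a diagonal block of a positive definite matrix, $K$ is positive definite. By Taylor's formula, and taking a factor $h$ out of each of the first $d$ rows,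
$$\det G(x)=\det\begin{pmatrix}hK+O(h^2)&O(h)\\O(h)&G_1+O(h)\end{pmatrix}=h^d\det\begin{pmatrix}K+O(h)&O(1)\\O(h)&G_1+O(h)\end{pmatrix}=h^d\big(\det K\det G_1+O(h)\big).$$
So the multiplicity of $x_0$ is $d$, and zeros are isolated. Since $G$ is nonsingular near both ends, the zeros lie in a compact subinterval, hence there are finitely many.

Let $n_+$ and $n_-$ be the numbers of positive and negative eigenvalues of $G(x_0)$, so $n_++n_-+d=n$. For $x<x_0$ we have $G(x_0)-G(x)=\int_x^{x_0}G'$, which is positive definite. On the sum of the kernel and the negative eigenspace of $G(x_0)$ the form $G(x_0)$ is $\le0$, so $G(x)$ is negative definite there. On the positive eigenspace $G(x)$ is positive definite for $x$ near $x_0$, by continuity. Hence $G(x)$ has exactly $n_-+d$ negative eigenvalues. In the same way, for $x>x_0$ near $x_0$, $G(x)$ is positive definite on the sum of the kernel and the positive eigenspace, and negative definite on the negative eigenspace. So it has exactly $n_-$ negative eigenvalues.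

Away from zeros of $\det G$ the number of negative eigenvalues is locally constant, by continuity of eigenvalues. At each zero it drops by exactly the multiplicity. The total drop is $\nu_--\nu_-'$. $\square$

**Step 9. Blow-up at a finite endpoint.** The purpose is to find the signature of $H_x$ near $e_1,e_2,e_3$. Let $e$ be a finite endpoint of a component $J$ of $\{f>0\}$, and let $I$ be the component of $S$ adjacent to $e$. So $I=(-\infty,e_1)$ for $e=e_1$, and $I=(e_2,e_3)$ for $e=e_2$ and $e=e_3$. As $x\to e$ monotonically in $J$, $|s-x|^{-N}$ increases to $|s-e|^{-N}$ for each $s\in I$. By monotone convergence, for $0\ne q\in V$,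
$$\int_Iq^2|f|^{\epsilon/2}|s-x|^{-N}ds\ \uparrow\ \int_Iq^2|f|^{\epsilon/2}|s-e|^{-N}ds=\infty. \tag{8}$$
The limit is infinite because $q$ vanishes at $e$ to order at most $n-1$. Near $e$ the integrand is thus at least $c\,|s-e|^{2(n-1)+\epsilon/2-N}$ with $c>0$, and the exponent is $\le-1$ by (3).

The other component of $S$ has positive distance from $e$. There $|s-x|\ge\delta(1+|s|)$ for $x$ near $e$, so as in Step 6 the integral over it is bounded by $C\|q\|^2$ for $x$ near $e$. So Lemma 3 applies: near $e$ the adjacent cut decides the signature.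

## 7. Zeros on the bounded interval $(e_1,e_2)$

Let $x\in(e_1,e_2)$. Then $s-x>0$ for $s\in(e_2,e_3)$ and $s-x<0$ for $s<e_1$: the sign of $s-x$ is $\sigma(s)$. Since $N=k+\mu+1$, $N$ is odd exactly when $k-\mu$ is even.

**Step 10. $N$ odd: the form is definite.** Here $\sigma(s)(s-x)^{-N}>0$ on $S$, so $H_x$ is positive definite and $\det H(x)>0$. There are **no zeros**.

**Step 11. $N$ even: the form increases.** Differentiating (1), for $q\ne0$,
$$H_x'(q)=N\int_Sq^2\sigma|f|^{\epsilon/2}(s-x)^{-N-1}ds=N\int_Sq^2|f|^{\epsilon/2}|s-x|^{-N-1}ds>0,$$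
because $N+1$ is odd. Moreover
$$H_x(q)=\int_{e_2}^{e_3}q^2|f|^{\epsilon/2}|s-x|^{-N}ds-\int_{-\infty}^{e_1}q^2|f|^{\epsilon/2}|s-x|^{-N}ds.$$
Apply Step 9 and Lemma 3 to $-H_x$ at $e_1$ and to $H_x$ at $e_2$. Then $H_x$ is negative definite near $e_1$ and positive definite near $e_2$. In Lemma 4, $\nu_-=n$ and $\nu_-'=0$. So there are **exactly $n$ zeros** with multiplicity: $\mu$ in Case I, $k+1$ in Case II.

## 8. Zeros on the unbounded interval $(e_3,\infty)$

For $x>e_3$ all of $S$ lies to the left of $x$. Then $s-x$ has constant sign, and $H_x'(q)=N\int_Sq^2\sigma|f|^{\epsilon/2}(s-x)^{-N-1}ds$ has contributions of opposite signs from the two cuts. Neither definiteness nor monotonicity can be read off from (1). A scalar factor repairs this: multiplying $H_x$ by a nonvanishing function of $x$ does not change the zeros of the determinant, but it can make the family monotone.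

**Step 12. Rescaling.** Fix $c\in(e_1,e_2)$ and let, for $x>e_3$,
$$G_x(q)=-\int_Sq^2\sigma|f|^{\epsilon/2}\Big(\frac{x-c}{x-s}\Big)^Nds=-(-1)^N(x-c)^NH_x(q). \tag{9}$$
The scalar factor is smooth and never $0$. So $\det G$ and $\det H$ have the same zeros with multiplicity, and $\ker G_x=\ker H_x$. On $S$ we have $\frac{x-c}{x-s}>0$ and
$$\frac{d}{dx}\,\frac{x-c}{x-s}=\frac{(x-s)-(x-c)}{(x-s)^2}=\frac{c-s}{(x-s)^2}.$$
Since $c$ lies between the cuts, this is negative on $(e_2,e_3)$ and positive on $(-\infty,e_1)$: it has the sign of $-\sigma(s)$. Hence for $q\ne0$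
$$G_x'(q)=N\int_Sq^2|f|^{\epsilon/2}\Big(\frac{x-c}{x-s}\Big)^{N-1}\frac{|c-s|}{(x-s)^2}\,ds>0 .$$

**Step 13. Near $e_3$.** On $(e_2,e_3)$ we have $\sigma=1$, and $(x-c)^N\ge(e_3-c)^N>0$. The contribution of $(-\infty,e_1)$ is bounded as in Step 9. So near $e_3$
$$-G_x(q)\ \ge\ (e_3-c)^N\int_{e_2}^{e_3}q^2|f|^{\epsilon/2}|s-x|^{-N}ds-C\|q\|^2 .$$
By (8) and Lemma 3 the right side is positive definite near $e_3$. So $G_x$ is negative definite there, and $\nu_-=n$.

**Step 14. Near $\infty$, common part.** For $s<e_1$ we have $0<\frac{x-c}{x-s}<1$, increasing to $1$ as $x\to\infty$. By monotone convergence the contribution of $(-\infty,e_1)$ to $G_x(q)$, which enters with a plus sign, increases to $\int_{-\infty}^{e_1}q^2|f|^{\epsilon/2}ds\in(0,\infty]$. On $(e_2,e_3)$ the ratio tends to $1$ uniformly. So that contribution is bounded by $C\|q\|^2$ for large $x$ and tends to $-\int_{e_2}^{e_3}q^2|f|^{\epsilon/2}ds$.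

**Step 15. Near $\infty$, Case I.** Here $\epsilon=1$, and $\int_{-\infty}^{e_1}q^2|f|^{1/2}ds=\infty$ for every $q\ne0$. By Lemma 3, $G_x$ is positive definite for large $x$, so $\nu_-'=0$. By Lemma 4 there are **exactly $\mu$ zeros** on $(e_3,\infty)$ with multiplicity.

**Step 16. Near $\infty$, Case II.** Here $\epsilon=-1$ and $n=k+1$. If $q$ is nonconstant, then $q^2|f|^{-1/2}$ grows at least like $|s|^{1/2}$ and $\int_{-\infty}^{e_1}q^2|f|^{-1/2}ds=\infty$. Every nonzero element of the $k$-dimensional space $\operatorname{span}(s,\dots,s^k)$ is nonconstant. By Lemma 3, $G_x$ is positive definite on this space for large $x$.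

For $q=1$ the integral is finite, since $|f|^{-1/2}\sim|s|^{-3/2}$. By Step 14 the strictly increasing function $x\mapsto G_x(1)$ tends to
$$\int_{-\infty}^{e_1}|f|^{-1/2}ds-\int_{e_2}^{e_3}|f|^{-1/2}ds=-\int_S\sigma|f|^{-1/2}ds .$$
We claim that
$$\int_S\sigma|f|^{-1/2}ds=0. \tag{10}$$
Apply Cauchy's theorem to $dz/Y$ on $U^+$ and $U^-$ from Step 2 and add. The segments in $\{f>0\}$ cancel. The large circle contributes $O(R\cdot R^{-3/2})=O(R^{-1/2})$ and the small circles $O(r\cdot r^{-1/2})=O(r^{1/2})$. By (5) with $\epsilon=-1$, the cuts contribute in the limit $-2i\int_S\sigma|f|^{-1/2}ds$. The sum is $0$, which proves (10).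

So $G_x(1)$ increases strictly to the limit $0$, and therefore $G_x(1)<0$ for all $x>e_3$. For large $x$, $G_x$ is positive definite on a space of dimension $k$ and negative on the line of constants. Since $n=k+1$, it has exactly $k$ positive eigenvalues and one negative eigenvalue, and $\nu_-'=1$. By Lemma 4 there are **exactly $(k+1)-1=k$ zeros** on $(e_3,\infty)$ with multiplicity.

## 9. Kernels of dimension at most one

The counts so far are with multiplicity. By Lemma 4 the multiplicity of a zero is the dimension of the kernel, so it remains to bound that dimension.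

**Step 17. Simplicity.** Let $x\in(e_3,\infty)$, or $x\in(e_1,e_2)$ with $N$ even. These are the only situations in which zeros occur. In both, $(s-x)^{-N}$ has constant sign on $S$, so $\rho(s)=\sigma|f|^{\epsilon/2}(s-x)^{-N}$ is $\sigma(s)$ times a function of constant sign. Fix $c\in(e_1,e_2)$. Since $(s-c)\sigma(s)>0$ on $S$, the function $(s-c)\rho(s)$ has constant sign and no zero on $S$.

Suppose $\dim\ker H(x)\ge2$, so $n\ge2$. The condition $q(c)=0$ is one linear equation, so some $q\ne0$ in the kernel satisfies it. Write $q=(s-c)r$ with $0\ne r\in V$. A kernel element pairs to zero with every element of $V$, in particular with $r$: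
$$0=\int_Sq\,r\,\rho\,ds=\int_S(s-c)\,\rho\;r^2\,ds .$$
The right side is nonzero, because the integrand has constant sign and vanishes only at the roots of $r$. This is a contradiction, so kernels are at most one-dimensional. By Lemma 4, applied to $H$ on $(e_1,e_2)$ and to $G$ on $(e_3,\infty)$, where $\ker G_x=\ker H_x$, all zeros are simple.

**Step 18. Proof of Theorems A and B.** Case I of Sections 7 and 8 together with Step 17 gives Theorem A: $\mu$ simple zeros on $(e_3,\infty)$, and $0$ or $\mu$ simple zeros on $(e_1,e_2)$ as $k-\mu$ is even or odd. Case II gives in the same way the counts of Theorem B. When $k\le\mu-1$ we have $k<\mu$ and $2k+1\le2\mu-1<2\mu$. So the asserted count fails there, and it holds exactly for $k\ge\mu$. In particular the assertion of Section 2, for $k\ge\mu+1$, is proved for every real $\lambda\ne0,1$. $\blacksquare$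

## 10. Roots with $f<0$, and the values at the branch points

It remains to prove Theorem C.

**Step 19. Identity (4) for every branch.** We want to use (4) where $f<0$ and near $e_i$. Since $Dy=\frac{f'}{2f}y$, every entry has the form $D^j(x^iy)=y\,R_{ij}(x)$ with a rational function $R_{ij}$ that does not depend on the branch of $y$. So (4) is the identity of rational functions $\det(R_{ij})=f^{-\mu(k+1)}P_{\mu,k}$, and (4) holds for any local complex branch of $\sqrt f$.

**Step 20. Roots with $f<0$: reflect the cubic.** Put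
$$\hat f(t)=-f(-t)=\prod_i(t+e_i),$$
a monic cubic with real roots $-e_3<-e_2<-e_1$. With $t=-x$ we have $f(x)<0$ exactly when $\hat f(t)>0$. On $\{f<0\}$ take $y(x)=\sqrt{-1}\,\hat y(-x)$ with $\hat y=\sqrt{\hat f}$; then $y^2=-\hat f(-x)=f(x)$. Since $D_x=-D_t$ and $x^i=(-1)^it^i$,
$$\det\big(D_x^j(x^iy)\big)=\pm(\sqrt{-1})^\mu\det\big(D_t^j(t^i\hat y)\big).$$
By Step 19, and since $f^{-(k+1)}y$ has no zeros on $\{f<0\}$, the roots of $P_{\mu,k}$ with $f<0$ correspond, with multiplicity, to the zeros on $\{\hat f>0\}$ of the determinant $\Delta_{\mu,k}$ formed with $\hat f$. Theorems A and B hold for arbitrary real $e_1<e_2<e_3$, so they apply to $\hat f$. They give the same counts as for $f$, and simplicity.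

**Step 21. $P_{\mu,k}(e_i)\ne0$.** Fix $e=e_i$, put $t=x-e$ and $f=t\,h$ with $h(0)\ne0$, and take the local branch $y=t^{1/2}h^{1/2}$ near $t=0$. Replace $x^i$ by $t^i$, a unipotent row operation. Since $h^{1/2}$ is a power series in $t$, differentiating $t^iy=t^{i+1/2}h^{1/2}$ term by term gives
$$D^j(t^iy)=t^{i+\frac12-j}\big(h(0)^{1/2}c_{ij}+O(t)\big),\qquad c_{ij}=\prod_{l=0}^{j-1}\big(i+\tfrac12-l\big).$$
Take $t^{i+1/2}$ out of the rows and $t^{-j}$ out of the columns. Since $\sum_{i=0}^{\mu-1}i-\sum_{j=k+1}^{k+\mu}j=-\mu(k+1)$,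
$$\det M(\mu,k)=t^{\mu/2-\mu(k+1)}\big(h(0)^{\mu/2}\det(c_{ij})+O(t)\big).$$
By (4) the same determinant is $(th)^{\mu/2-\mu(k+1)}P_{\mu,k}$. Comparing at $t=0$,
$$P_{\mu,k}(e)=h(0)^{\mu(k+1)}\det(c_{ij}). \tag{11}$$
To see that $\det(c_{ij})\ne0$, write $j=k+1+b$ with $0\le b\le\mu-1$ and split the product:
$$c_{ij}=\Big[\prod_{l=0}^{k}\big(i+\tfrac12-l\big)\Big]\cdot\prod_{l=1}^{b}\big(i+\tfrac12-k-l\big).$$
The bracket depends only on the row $i$ and is nonzero, since its factors are half-integers. The second product is a monic polynomial of degree $b$ in $i$. So $\det(c_{ij})$ is a nonzero multiple of the Vandermonde determinant of $0,1,\dots,\mu-1$, hence nonzero.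

As checks of (11): for $\mu=1$, $k=0$ it gives $P_{1,0}(e)=\frac12h(0)=\frac12f'(e)$, as it should. For $\mu=k=2$ and $\lambda=-1$ we have $h(0)=f'(e)$, equal to $2$ at $e=1$ and to $-1$ at $e=0$. Hence $P_{2,2}(1)/P_{2,2}(0)=2^6=64$, in agreement with the values $-64$ and $-1$ of $Q$ in Section 3.

**Step 22. Proof of Theorem C.** By Step 21 no real root of $P_{\mu,k}$ is an $e_i$, so every real root has $f>0$ or $f<0$. By Theorems A and B and Step 20, both kinds are simple and equally numerous. For $k\ge\mu$ there are $\mu$ of each kind if $k-\mu$ is even and $2\mu$ of each kind if it is odd, which gives $2\mu$ or $4\mu$ in total. For $k\le\mu-1$ there are $k$ or $2k+1$ of each kind, which gives $2k$ or $4k+2$. $\blacksquare$
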